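\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Unitarily equivalent submodules of the Drury--Arveson module coincide}


\begin{abstract}
Let $n>1$. We prove that two submodules of the Drury--Arveson module $H^2_n$ that are unitarily equivalent as Hilbert modules are equal. More precisely, if $f,g\in H^2_n$ satisfy $\|pf\|=\|pg\|$ for every polynomial $p$, then $g=cf$ with $|c|=1$. The same holds in the space on the ball with kernel $(1-\langle z,w\rangle)^{-\nu}$ for every $\nu>0$ except $\nu=n$, the Hardy space, where it fails. The proof raises the weight $\nu$ by an elementary norm identity. For integers $\nu<n$ this process stops at the Hardy space; we then restrict to slices and compare angular derivatives of inner factors.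
\end{abstract}

\section{The question and the answer}

Let $\mathbb B^n$ be the open unit ball of $\mathbb C^n$. The \emph{Drury--Arveson module} $H^2_n$ is the reproducing kernel Hilbert space of holomorphic functions on $\mathbb B^n$ with kernel $(1-\langle z,w\rangle)^{-1}$, on which polynomials $p\in\mathbb C[z_1,\dots,z_n]$ act by multiplication. A \emph{submodule} is a closed subspace invariant under multiplication by $z_1,\dots,z_n$; it is \emph{proper} if it is not the whole space. Submodules $\mathcal S_1,\mathcal S_2$ are \emph{unitarily equivalent}, written $\mathcal S_1\cong\mathcal S_2$, if there is a unitary $U:\mathcal S_1\to\mathcal S_2$ with $U(z_if)=z_iUf$ for all $f\in\mathcal S_1$ and all $i$.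

How much of a submodule does its unitary equivalence class remember? For $n=1$, very little: $H^2_1$ is the Hardy space $H^2$ of the disc, multiplication by $z$ is an isometry, and so $zH^2\cong z^2H^2$ although the two are different. For $n>1$ the situation looks different. It is known \cite{Sarkar} that (i) if $\mathcal S_1\subseteq\mathcal S_2$ are submodules of $H_n^2$, then $\mathcal S_1\cong\mathcal S_2$ only if $\mathcal S_1=\mathcal S_2$, and (ii) a submodule unitarily equivalent to $H^2_n$ is $H^2_n$. Neither statement covers two proper submodules of which neither contains the other, and Sarkar's article \cite{Sarkar} poses the question whether there are proper submodules with $\mathcal S_1\cong\mathcal S_2$ but $\mathcal S_1\ne\mathcal S_2$. There are none.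

\begin{theorem}\label{thm:A}
Let $n>1$.
\begin{enumerate}
\item[(1)] If $f,g\in H^2_n$ and $\|pf\|=\|pg\|$ for all $p\in\mathbb C[z_1,\dots,z_n]$, then $g=cf$ with a constant $|c|=1$.
\item[(2)] If $\mathcal S\subseteq H^2_n$ is a nonzero submodule and $V:\mathcal S\to H^2_n$ is an isometric module map, then there is a constant $c$, $|c|=1$, with $Vf=cf$ for all $f\in\mathcal S$.
\item[(3)] If $\mathcal S_1,\mathcal S_2\subseteq H^2_n$ are submodules and $\mathcal S_1\cong\mathcal S_2$, then $\mathcal S_1=\mathcal S_2$.
\end{enumerate}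
\end{theorem}

Here an isometric module map is a linear isometry $V$ with $V(pf)=p\,Vf$ for all polynomials $p$. The proof passes through other weights. For $\nu>0$ and $n\ge1$ let $H_\nu$ be the reproducing kernel Hilbert space on $\mathbb B^n$ with kernel $(1-\langle z,w\rangle)^{-\nu}$ and norm $\|\cdot\|_\nu$, so that $H_1=H_n^2$. Submodules of $H_\nu$ and their unitary equivalence are defined as above (multiplication by polynomials is bounded on $H_\nu$; see Section~\ref{sec:norms}).

\begin{theorem}\label{thm:B}
Let $n\ge1$ and $\nu>0$. Statements (1)--(3) of Theorem~\ref{thm:A}, with $H_\nu$ in place of $H^2_n$, hold if $\nu\neq n$. If $\nu=n$, all three fail; there are even proper submodules $\mathcal S_1\ne\mathcal S_2$ of $H_n$ with $\mathcal S_1\cong\mathcal S_2$.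
\end{theorem}

Theorem~\ref{thm:A} is the case $\nu=1$, $n>1$. That the functions are scalar-valued is essential. Let polynomials act on $H^2_n\otimes\mathbb C^r$ entrywise, so that $\|pF\|^2$ is the sum of the $\|pF_i\|^2$ over the entries $F_i$ of $F$. For $F$ with polynomial entries, write $[F]$ for the closure of $\{pF:p\in\mathbb C[z_1,\dots,z_n]\}$. Unitary equivalence is defined as before.

\begin{proposition}\label{prop:C}
For every $n\ge1$ there are $r$ and $F,G\in H^2_n\otimes\mathbb C^r$ with polynomial entries such that $\|pF\|=\|pG\|$ for all polynomials $p$, hence $[F]\cong[G]$ via $pF\mapsto pG$, but $G\ne WF$ for every constant matrix $W$.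
\end{proposition}

\paragraph{From submodules to pairs of functions.} In each $H_\nu$ we have (1)$\,\Rightarrow\,$(2)$\,\Rightarrow\,$(3). Indeed, let $V$ be as in (2) and $0\ne f\in\mathcal S$. Then $\|pf\|=\|V(pf)\|=\|p\,Vf\|$ for all $p$, so (1) shows that $f$ is an eigenvector of $V$. A linear map for which every nonzero vector is an eigenvector is a scalar $c$, and $|c|=1$ because $V$ is isometric. For (3), the case $\mathcal S_1=0$ is trivial. Otherwise the unitary $U:\mathcal S_1\to\mathcal S_2$, viewed as a map into $H_\nu$, is an isometric module map and equals $c\cdot\mathrm{id}$ by (2), so $\mathcal S_2=U\mathcal S_1=\mathcal S_1$.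

\paragraph{Outline.} So the positive part of both theorems is the statement (1) about two functions. Our starting point is that (1) is easy for $\nu>n$: then the norm of $H_\nu$ is a weighted $L^2$ norm over the open ball, and the norms $\|pf\|_\nu$ determine $|f|$ on $\mathbb B^n$. The norm of $H^2_n$, $n>1$, is not of this kind (Remark~\ref{rem:notL2}). What saves us is that, through the module structure, the norms $\|pf\|_1$ determine the norms $\|pf\|_\nu$ for $\nu=2,\dots,n$ as well (Section~\ref{sec:norms}). The weights $n-1$ and $n$ together suffice: they provide a norm on the sphere and a Dirichlet-type energy. Section~\ref{sec:idea} shows how these determine $f$ when everything is smooth up to the sphere. Sections~\ref{sec:disc} and~\ref{sec:slices} treat the general case, the first in one variable and the second by restriction to slices.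

\section{Raising the weight}\label{sec:norms}

Let $\sigma$ be normalized surface measure on the sphere $\partial\mathbb B^n$, let $\|\cdot\|_\sigma$ be the norm of $L^2(\sigma)$, and let $(a)_k=a(a+1)\cdots(a+k-1)$, $(a)_0=1$. For $h$ holomorphic in $\mathbb B^n$ let $h=\sum_kh_k$ be its expansion into homogeneous polynomials $h_k$ of degree $k$, with $h_k=0$ for $k<0$. From
\[
(1-\langle z,w\rangle)^{-\nu}=\sum_k\frac{(\nu)_k}{k!}\langle z,w\rangle^k=\sum_\alpha\frac{(\nu)_{|\alpha|}}{\alpha!}\,z^\alpha\bar w^\alpha
\]
we see that the monomials form an orthogonal basis of $H_\nu$ with $\|z^\alpha\|_\nu^2=\alpha!/(\nu)_{|\alpha|}$. In $L^2(\sigma)$ they are orthogonal with $\|z^\alpha\|_\sigma^2=\alpha!/(n)_{|\alpha|}$. In each degree the two norms are therefore proportional, and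
\begin{equation}\label{eq:norm}
\|h\|_\nu^2=\sum_{k\ge0}w_k^{(\nu)}\|h_k\|_\sigma^2,\qquad w_k^{(\nu)}=\frac{(n)_k}{(\nu)_k},
\end{equation}
$H_\nu$ being the space of all holomorphic $h$ on $\mathbb B^n$ for which this is finite. In particular $\|h\|_n^2=\sum_k\|h_k\|^2_\sigma$, so $H_n$ is the Hardy space of the ball.

\begin{lemma}\label{lem:identity}
Multiplication by each $z_i$ is bounded on $H_\nu$, $H_\nu\subseteq H_{\nu+1}$, and for $h\in H_\nu$
\begin{equation}\label{eq:identity}
\sum_{i=1}^n\|z_ih\|_\nu^2-\|h\|_\nu^2=\frac{n-\nu}{\nu}\,\|h\|_{\nu+1}^2 .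
\end{equation}
\end{lemma}

\begin{proof}
The component of $z_ih$ in degree $k+1$ is $z_ih_k$, and $\sum_i|z_i|^2=1$ on the sphere, so
\[
\sum_i\|z_ih\|_\nu^2=\sum_kw_{k+1}^{(\nu)}\sum_i\|z_ih_k\|_\sigma^2=\sum_kw_{k+1}^{(\nu)}\|h_k\|_\sigma^2 .
\]
Since $w_{k+1}^{(\nu)}/w_k^{(\nu)}=(n+k)/(\nu+k)\le\max(1,n/\nu)$, multiplication by $z_i$ is bounded. Moreover
\[
w_{k+1}^{(\nu)}-w_k^{(\nu)}=\frac{n-\nu}{\nu+k}\cdot\frac{(n)_k}{(\nu)_k}=\frac{n-\nu}{\nu}\cdot\frac{(n)_k}{(\nu+1)_k}=\frac{n-\nu}{\nu}\,w_k^{(\nu+1)},
\]
because $(\nu)_k(\nu+k)=\nu\,(\nu+1)_k$. This gives \eqref{eq:identity}. The inclusion holds because $w_k^{(\nu+1)}/w_k^{(\nu)}=\nu/(\nu+k)\le1$.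
\end{proof}

\begin{remark}\label{rem:notL2}
If $\nu<n$, there is no positive measure $\mu$ on the closed ball with $\|p\|_\nu^2=\int|p|^2\,d\mu$ for all polynomials $p$. Such a $\mu$ would give $\sum_i\|z_ip\|_\nu^2\le\|p\|_\nu^2$, which \eqref{eq:identity} contradicts for $p=1$.
\end{remark}

Apply \eqref{eq:identity} to $h=pf$ and to $h=pg$. The left-hand sides involve only norms of polynomial multiples of $f$ and of $g$, and we may divide by $n-\nu$ if it is not zero. Hence, for $f,g\in H_\nu$ and $\nu\ne n$,
\begin{equation}\label{eq:raise}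
\|pf\|_\nu=\|pg\|_\nu\ \ \text{for all }p\quad\Longrightarrow\quad\|pf\|_{\nu+1}=\|pg\|_{\nu+1}\ \ \text{for all }p .
\end{equation}

We use \emph{polarization} repeatedly: if two Hermitian forms on a complex vector space agree on the diagonal, they agree. Thus $\|pf\|_\nu=\|pg\|_\nu$ for all $p$ implies $\langle pf,qf\rangle_\nu=\langle pg,qg\rangle_\nu$ for all $p,q$.

\begin{lemma}\label{lem:bergman}
Let $\nu>n\geq 1$ and $f,g\in H_\nu$ with $\|pf\|_\nu=\|pg\|_\nu$ for all $p$. Then $g=cf$ with $|c|=1$.
\end{lemma}

\begin{proof}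
If $f=0$, then $g=0$ (take $p=1$), so we may assume $f\ne0$. There is a constant $C=C(n,\nu)$ with
\[
\|h\|_\nu^2=C\int_{\mathbb B^n}|h|^2(1-|z|^2)^{\nu-n-1}\,dV .
\]
Indeed, in polar coordinates the integral is a constant times
\[
\sum_k\|h_k\|_\sigma^2\int_0^1r^{2k+2n-1}(1-r^2)^{\nu-n-1}dr=\sum_k\|h_k\|_\sigma^2\,\frac{\Gamma(k+n)\Gamma(\nu-n)}{2\,\Gamma(k+\nu)},
\]
and $\Gamma(k+n)/\Gamma(k+\nu)$ is a constant times $(n)_k/(\nu)_k$. By polarization the integrable function $(|f|^2-|g|^2)(1-|z|^2)^{\nu-n-1}$ is annihilated by all $p\bar q$. Their span is dense in $C(\overline{\mathbb B^n})$ by the Stone--Weierstrass theorem, so $|f|=|g|$ a.e.\ and, by continuity, everywhere in $\mathbb B^n$. On a small ball where $f\ne0$ the function $g/f$ is holomorphic and unimodular, hence a constant $c$ with $|c|=1$. By the identity theorem $g=cf$ on $\mathbb B^n$.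
\end{proof}

\paragraph{What is left.} Let $0<\nu<n$ and iterate \eqref{eq:raise} along $\nu,\nu+1,\nu+2,\dots$. If $n-\nu$ is not an integer, the sequence passes over $n$ and Lemma~\ref{lem:bergman} finishes the proof. If $n-\nu$ is an integer, as for $H^2_n$, the sequence lands on $n$ and stops there, since \eqref{eq:identity} with $\nu=n$ only says that $\sum_i\|z_ih\|^2_n=\|h\|_n^2$. The Hardy norms alone cannot suffice: they do not distinguish $1$ from an inner function, such as $z$ if $n=1$ (for $n\ge2$ see Section~\ref{sec:proofs}). But in this case $n\ge2$, and we know equality for the weight $n-1$ as well as for $n$. We shall use the two together.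

\section{The weights $n-1$ and $n$ together: the idea}\label{sec:idea}

Let $n\ge2$. Here $w_k^{(n-1)}=(n)_k/(n-1)_k=1+\frac k{n-1}$, so
\begin{equation}\label{eq:E}
\mathcal E(h):=\sum_kk\,\|h_k\|_\sigma^2=(n-1)\bigl(\|h\|_{n-1}^2-\|h\|_n^2\bigr)\qquad(h\in H_{n-1}).
\end{equation}
If $f,g\in H_{n-1}$ and $\|pf\|_{n-1}=\|pg\|_{n-1}$ for all $p$, then by \eqref{eq:raise} and \eqref{eq:E}
\begin{equation}\label{eq:two}
\|pf\|_n=\|pg\|_n\quad\text{and}\quad\mathcal E(pf)=\mathcal E(pg)\qquad\text{for all }p,
\end{equation}
and all these quantities are finite. We now have a norm on the sphere and an energy of Dirichlet type. The following two special cases show how they work together.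

\paragraph{The smallest case.} Let $n=2$, so that $n-1=1$ and $H_{n-1}=H^2_2$, and let $f=1$. Taking $p=1$, and then adding the equalities for $p=z_1$ and $p=z_2$, we have
\[
\sum_k(k+1)\|g_k\|_\sigma^2=1,\qquad\sum_k(k+2)\|g_k\|_\sigma^2=\|z_1\|^2+\|z_2\|^2=2 .
\]
Subtracting, $\sum_k\|g_k\|_\sigma^2=1$, and hence $\sum_kk\|g_k\|_\sigma^2=0$. So $g=g_0$ is constant, of modulus $1$.

\paragraph{The smooth case.} Next suppose that $f\neq 0$ and $g$ satisfy \eqref{eq:two} and are holomorphic in a neighborhood of the closed ball, for example polynomials. Polarizing the first half of \eqref{eq:two} gives $\int p\bar q\,(|f|^2-|g|^2)\,d\sigma=0$ for all $p,q$, so $|f|=|g|$ on $\partial\mathbb B^n$. Let $R=\sum_iz_i\partial_i$ be the radial derivative. Since $Rh=\sum_kkh_k$, we have $\mathcal E(h)=\int Rh\,\bar h\,d\sigma$, and the second half of \eqref{eq:two} polarizes to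
\[
\int\bigl(p\,Rf+f\,Rp\bigr)\bar q\bar f\,d\sigma=\int\bigl(p\,Rg+g\,Rp\bigr)\bar q\bar g\,d\sigma .
\]
The terms with $Rp$ cancel because $|f|=|g|$. What remains says that $\bar fRf=\bar gRg$ on the sphere. Therefore, on $\partial\mathbb B^n$,
\[
\bar f\,(g\,Rf-f\,Rg)=g\,\bar g\,Rg-|f|^2Rg=0 .
\]
Where $f\neq0$ this gives $gRf=fRg$; where $f=0$ also $g=0$, and $gRf=fRg$ is trivial. A function holomorphic near the closed ball that vanishes on the sphere vanishes inside, so $gRf=fRg$ in $\mathbb B^n$. On the slice $u(\lambda)=f(\lambda\zeta)$, $v(\lambda)=g(\lambda\zeta)$ this reads $\lambda(u'v-uv')=0$, so $v/u$ is constant whenever $u\not\equiv0$. As $|u|=|v|$ on the unit circle, the constant is unimodular. Finally, $u\not\equiv0$ for $\sigma$-almost every $\zeta$, because some $f_{k}$ is not identically zero and a nonzero homogeneous polynomial is nonzero $\sigma$-a.e. The following lemma completes this case and will be used again.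

\begin{lemma}\label{lem:glue}
Let $f,g$ be holomorphic in $\mathbb B^n$, $f\ne0$, and suppose that for $\sigma$-almost every $\zeta$ there is $c(\zeta)$ with $|c(\zeta)|=1$ and $g_k(\zeta)=c(\zeta)f_k(\zeta)$ for all $k$. Then $g=cf$ with a constant $|c|=1$.
\end{lemma}

\begin{proof}
Fix $k_0$ with $f_{k_0}\not\equiv0$. The equalities $|g_{k_0}|=|f_{k_0}|$ and $g_kf_{k_0}=g_{k_0}f_k$ hold a.e.\ on the sphere, hence by continuity on the whole sphere, hence by homogeneity on $\mathbb C^n$. On a small ball where $f_{k_0}\ne0$ the function $g_{k_0}/f_{k_0}$ is holomorphic and unimodular, so it is a constant $c$ with $|c|=1$, and $g_{k_0}=cf_{k_0}$ everywhere. Then $f_{k_0}(g_k-cf_k)=0$, and so $g_k=cf_k$ for every $k$.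
\end{proof}

\paragraph{The difficulty in general.} A function in $H_{n-1}$ has only half a radial derivative in $L^2(\sigma)$, and the product $\bar fRf$ need not make sense on the sphere. We therefore change the order of the steps. First we pass to slices, which is possible because $R$ acts along them; this costs some care with the polynomials $p,q$ (Section~\ref{sec:slices}). On a slice, inner--outer factorization replaces the product. If $|u|=|v|$ on the circle, then $u=\theta_1O$ and $v=\theta_2O$ with inner $\theta_i$ and the \emph{same} outer function $O$. Formally,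
\[
\frac{\lambda u'}{u}=\frac{\lambda\theta_1'}{\theta_1}+\frac{\lambda O'}{O},
\]
and similarly for $v$ and $\theta_2$. So the comparison of $u$ and $v$ should involve only $\lambda\theta_i'/\theta_i$, and this quantity has a meaning on the circle, the angular derivative. We begin with this one-variable part.

\section{The Dirichlet integral and angular derivatives}\label{sec:disc}

Let $m$ be normalized Lebesgue measure on the unit circle $\mathbb T$ and $H^2$ the Hardy space of the unit disc $\mathbb D$. For $K=\sum K_k\lambda^k\in H^2$ put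
\[
D(K)=\sum_kk|K_k|^2\in[0,\infty],\qquad K_r(\zeta)=K(r\zeta)\quad(0<r<1,\ \zeta\in\mathbb T).
\]
We denote boundary values on $\mathbb T$ by the same letter; $K_r\to K$ a.e.\ as $r\to1$. Every nonzero $K\in H^2$ is nonzero a.e.\ on $\mathbb T$ and factors as $K=\theta O$, where $\theta$ is inner (holomorphic, $|\theta|\leq1$ in $\mathbb D$, $|\theta|=1$ a.e.\ on $\mathbb T$; unimodular constants are allowed) and $O\in H^2$ is outer. Up to a unimodular constant, $O$ is determined by $|K|$ on $\mathbb T$.

\paragraph{Angular derivatives.} Let $\theta:\mathbb D\to\mathbb D$ be holomorphic and nonconstant, and for $\zeta\in\mathbb T$ let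
\[
\delta_\theta(\zeta)=\liminf_{z\to\zeta}\frac{1-|\theta(z)|}{1-|z|}\in(0,\infty].
\]
The Julia--Carath\'eodory theorem \cite[Ch.~2]{CM} says the following. If $\delta=\delta_\theta(\zeta)<\infty$, then $\theta$ has a nontangential limit $\alpha\in\mathbb T$ at $\zeta$; nontangentially
\begin{equation}\label{eq:JC}
\theta'(z)\to\alpha\bar\zeta\,\delta,\qquad\frac{\alpha-\theta(z)}{\zeta-z}\to\alpha\bar\zeta\,\delta;
\end{equation}
radially $\frac{1-|\theta(r\zeta)|}{1-r}\to\delta$ as $r\to1$; and \emph{Julia's inequality}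
\begin{equation}\label{eq:Julia}
|1-\bar\alpha\theta(z)|^2\le\delta\,\bigl(1-|\theta(z)|^2\bigr)\frac{|1-\bar\zeta z|^2}{1-|z|^2}\qquad(z\in\mathbb D)
\end{equation}
holds. The positivity of $\delta_\theta$ is part of the theorem. For a unimodular constant $\theta$ we put $\delta_\theta=0$.

For nonconstant $\theta$ let $Y_r=\frac{1-|\theta_r|^2}{1-r^2}$. Then $Y_r(\zeta)\to\delta_\theta(\zeta)$ as $r\to1$ at every $\zeta$: write $Y_r=\frac{1-|\theta_r|}{1-r}\cdot\frac{1+|\theta_r|}{1+r}$. If $\delta_\theta(\zeta)<\infty$, the first factor tends to $\delta_\theta(\zeta)$ and the second to $1$. If $\delta_\theta(\zeta)=\infty$, the first tends to $\infty$ and the second is at least $\frac12$. In particular $\delta_\theta$ is measurable.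

\begin{lemma}\label{lem:carleson}
Let $\theta$ be inner, $0\ne h\in H^2$, and $D(\theta h)<\infty$. Then $\delta_\theta<\infty$ a.e., $D(h)<\infty$, and
\begin{equation}\label{eq:carleson}
D(\theta h)=D(h)+\int_{\mathbb T}|h|^2\,\delta_\theta\,dm .
\end{equation}
\end{lemma}

For $\theta=\lambda$ we have $\delta_\theta=1$, and \eqref{eq:carleson} is $\sum(k+1)|h_k|^2=\sum k|h_k|^2+\sum|h_k|^2$.

We approximate $D$ in two ways. A difference quotient with $|K_r|^2$ is monotone in $r$ and yields finiteness and one inequality. But passing to the limit in it would require convergence of $\int|h_r|^2Y_r\,dm$, for which we have no dominating function. A second quotient, with $K_r\bar K$, puts only one factor at radius $r$, so that weak convergence in $L^2$ is enough; the bound it needs comes from the first quotient through Julia's inequality.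

\begin{proof}
We may assume that $\theta$ is nonconstant. Put $F=\theta h$. For $K\in H^2$ let
\[
Q_r(K)=\int\frac{|K|^2-|K_r|^2}{1-r^2}\,dm=\sum_k\frac{1-r^{2k}}{1-r^2}\,|K_k|^2 .
\]
Since $\frac{1-r^{2k}}{1-r^2}=1+r^2+\dots+r^{2(k-1)}$, $Q_r(K)$ increases to $D(K)$ as $r\uparrow1$. As $|F|=|h|$ a.e.\ on $\mathbb T$ and $|F_r|^2=|h_r|^2|\theta_r|^2$,
\[
Q_r(F)=Q_r(h)+\int|h_r|^2\,Y_r\,dm .
\]
Both terms on the right are nonnegative and $Q_r(F)\le D(F)$. Hence $D(h)\le D(F)<\infty$ and
\begin{equation}\label{eq:Ybound}
\int|h_r|^2\,Y_r\,dm\le D(F)\qquad(0<r<1).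
\end{equation}
Since $h\ne0$ a.e., $|h_r|^2Y_r\to|h|^2\delta_\theta\in[0,\infty]$ a.e., also where $\delta_\theta=\infty$. By Fatou's lemma $\int|h|^2\delta_\theta\,dm\le D(F)<\infty$, and, again because $h\ne0$ a.e., $\delta_\theta<\infty$ a.e.

If $D(K)<\infty$, then by dominated convergence, as $\frac{1-r^k}{1-r}\le k$,
\[
q_r(K):=\int\frac{|K|^2-K_r\bar K}{1-r}\,dm=\sum_k\frac{1-r^k}{1-r}\,|K_k|^2\longrightarrow D(K)\qquad(r\to1).
\]
This applies to $K=F$ and $K=h$. On $\mathbb T$ we have $|F|^2-F_r\bar F=|h|^2-h_r\bar h+h_r\bar h\,(1-\theta_r\bar\theta)$, so, as $0<\delta_\theta<\infty$ a.e.,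
\begin{equation}\label{eq:qF}
q_r(F)=q_r(h)+\int G_r\;\overline{h\sqrt{\delta_\theta}}\;dm,\qquad G_r=h_r\,\frac{1-\theta_r\bar\theta}{(1-r)\sqrt{\delta_\theta}} .
\end{equation}
At a.e.\ $\zeta$ the boundary value $\theta(\zeta)$ is the number $\alpha$ of the Julia--Carath\'eodory theorem. Julia's inequality \eqref{eq:Julia} at $z=r\zeta$ becomes
\[
\frac{|1-\theta_r\bar\theta|^2}{(1-r)^2}\le\delta_\theta\,\frac{1-|\theta_r|^2}{1-r^2}=\delta_\theta\,Y_r ,
\]
hence $|G_r|^2\le|h_r|^2Y_r$, and $\|G_r\|_{L^2(m)}^2\le D(F)$ by \eqref{eq:Ybound}. The second limit in \eqref{eq:JC} gives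
\[
\frac{1-\bar\alpha\theta(r\zeta)}{1-r}=\bar\alpha\zeta\,\frac{\alpha-\theta(r\zeta)}{\zeta-r\zeta}\longrightarrow\delta_\theta(\zeta),
\]
so $G_r\to h\sqrt{\delta_\theta}$ a.e. A bounded sequence in $L^2$ that converges a.e.\ converges weakly to its a.e.\ limit. (By Egorov's theorem the convergence is uniform off a set $E$ of small measure. On $E$ the pairing with a fixed $\varphi\in L^2$ is at most a constant times $\|\varphi\mathbf 1_E\|_{L^2}$.) Since $h\sqrt{\delta_\theta}\in L^2$, we may let $r$ tend to $1$ along a sequence in \eqref{eq:qF} and obtain \eqref{eq:carleson}.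
\end{proof}

\begin{proposition}\label{prop:disc}
Let $u,v\in H^2$, $u\ne0$, and suppose that $\|Pu\|_{H^2}=\|Pv\|_{H^2}$ and $D(Pu)=D(Pv)<\infty$ for all polynomials $P$ in one variable. Then $v=cu$ with $|c|=1$.
\end{proposition}

The first condition alone does not suffice, as $u=1$, $v=\lambda$ shows; here $D(u)=0$ and $D(v)=1$.

\begin{proof}
By polarization $\int P\bar Q\,(|u|^2-|v|^2)\,dm=0$ for all polynomials $P,Q$. So all Fourier coefficients of $|u|^2-|v|^2\in L^1(m)$ vanish, and $|u|=|v|$ a.e.\ on $\mathbb T$. Hence $u=\theta_1O$ and $v=\theta_2O$ with $\theta_1,\theta_2$ inner and one outer function $O$. For $P\ne0$ apply Lemma~\ref{lem:carleson} to $h=PO$ and $\theta=\theta_1$, $\theta_2$. It gives $D(PO)<\infty$ and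
\[
D(PO)+\int|P|^2|O|^2\delta_{\theta_1}\,dm=D(Pu)=D(Pv)=D(PO)+\int|P|^2|O|^2\delta_{\theta_2}\,dm .
\]
We cancel $D(PO)$. The functions $|O|^2\delta_{\theta_i}$ are integrable (take $P=1$), and polarizing in $P$ as before we find $|O|^2(\delta_{\theta_1}-\delta_{\theta_2})=0$ a.e. Since $O\ne0$ a.e., $\delta_{\theta_1}=\delta_{\theta_2}<\infty$ a.e.

If one $\theta_i$ is constant, then both $\delta_{\theta_i}$ vanish a.e. Since $\delta_\theta>0$ everywhere for nonconstant $\theta$, both $\theta_i$ are unimodular constants, and the claim holds. If neither is constant, then at a.e.\ $\zeta$ the first limit in \eqref{eq:JC} shows that $\theta_1'\theta_2-\theta_1\theta_2'$ has the nontangential limit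
\[
\bar\zeta\,\theta_1(\zeta)\theta_2(\zeta)\bigl(\delta_{\theta_1}(\zeta)-\delta_{\theta_2}(\zeta)\bigr)=0 .
\]
By the Lusin--Privalov uniqueness theorem (a holomorphic function on $\mathbb D$ with nontangential limit $0$ on a set of positive measure is $0$), $\theta_1'\theta_2=\theta_1\theta_2'$ in $\mathbb D$. So $\theta_2/\theta_1$ is a constant $c$; comparing boundary values, $|c|=1$, and $v=cu$.
\end{proof}

\section{From the sphere to slices}\label{sec:slices}

\begin{proposition}\label{prop:key}
Let $n\ge2$ and $f,g\in H_{n-1}$ with $\|pf\|_{n-1}=\|pg\|_{n-1}$ for all $p\in\mathbb C[z_1,\dots,z_n]$. Then $g=cf$ with $|c|=1$.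
\end{proposition}

For $\zeta\in\partial\mathbb B^n$ and $h$ holomorphic in $\mathbb B^n$, the slice $\lambda\mapsto h(\lambda\zeta)$ has Taylor coefficients $h_k(\zeta)$. So $\|h\|_n^2$ and $\mathcal E(h)$ are the integrals over $\zeta$ of the $H^2$ norm squared and of the Dirichlet integral of the slice. We know from \eqref{eq:two} that these integrals agree for $pf$ and $pg$, and must show that the integrands agree, for almost every $\zeta$ and after multiplication of the slices by arbitrary polynomials in $\lambda$. The polynomials $p$ have to provide the localization in $\zeta$ and the multiplication in $\lambda$ simultaneously, and homogeneity ties the two together: $p\bar q$ with $p,q$ homogeneous of degrees $a,b$ is not an arbitrary test function on the sphere. The way out is that the differences that must be shown to vanish depend only on $a-b$, so that each of them can be tested with all pairs of degrees having the same difference.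

\begin{proof}
If $f=0$, then $g=0$ (take $p=1$). Assume $f\ne0$. We use \eqref{eq:two}.

\emph{Step 1: The functions to be compared.} For integers $a,b\ge0$ put on $\partial\mathbb B^n$
\[
B^f_{a,b}=\sum_{k\in\mathbb Z}f_{k-a}\,\overline{f_{k-b}},\qquad A^f_{a,b}=\sum_{k\in\mathbb Z}k\,f_{k-a}\,\overline{f_{k-b}} ,
\]
and define $B^g_{a,b}$, $A^g_{a,b}$ in the same way. We omit the superscript in statements that hold for both $f$ and $g$. Only $k\ge\max(a,b)$ contribute. We have $k|f_{k-a}f_{k-b}|\le\frac k2\bigl(|f_{k-a}|^2+|f_{k-b}|^2\bigr)$ and $\sum_j(j+a)\|f_j\|_\sigma^2<\infty$ because $f\in H_{n-1}$; the same holds for $b$, and without the factor $k$. So both series converge absolutely a.e.\ and in $L^1(\sigma)$. For $p,q$ homogeneous of degrees $a,b$ we have $(pf)_k=p\,f_{k-a}$ and $(qf)_k=q\,f_{k-b}$. The polarized form of \eqref{eq:two} therefore says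
\begin{equation}\label{eq:test}
\int p\bar q\,\bigl(B^f_{a,b}-B^g_{a,b}\bigr)\,d\sigma=0,\qquad\int p\bar q\,\bigl(A^f_{a,b}-A^g_{a,b}\bigr)\,d\sigma=0\qquad(\deg p=a,\ \deg q=b).
\end{equation}

\emph{Step 2: $B^f_{a,b}=B^g_{a,b}$ a.e.} Shifting $k$ gives $B_{a+1,b+1}=B_{a,b}$, so $B_{a,b}$ depends only on $d=a-b$. Moreover $B_{a,b}(e^{it}\zeta)=e^{-idt}B_{a,b}(\zeta)$. Let $p,q$ be homogeneous of any degrees $a',b'$. If $a'-b'=d$, then $B_{a,b}=B_{a',b'}$, and \eqref{eq:test} for $a',b'$ shows that $p\bar q$ annihilates $B^f_{a,b}-B^g_{a,b}$. If $a'-b'\ne d$, then $p\bar q\,(B^f_{a,b}-B^g_{a,b})$ is multiplied by $e^{i(a'-b'-d)t}$ under $\zeta\mapsto e^{it}\zeta$. Its integral is zero because $\sigma$ is invariant under this rotation. The products $p\bar q$ span the polynomials in $z,\bar z$, which are dense in $C(\partial\mathbb B^n)$. Hence $B^f_{a,b}-B^g_{a,b}=0$ a.e.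

\emph{Step 3: $A^f_{a,b}=A^g_{a,b}$ a.e.} Now the shift of $k$ gives $A_{a+1,b+1}=A_{a,b}+B_{a,b}$. So $A_{a,b}$ itself is not a function of $a-b$ alone, but by Step~2 the difference $A^f_{a,b}-A^g_{a,b}$ is. It transforms under rotations in the same way as $B_{a,b}$, and the argument of Step~2 applies to it word for word.

\emph{Step 4: Slices.} For $\zeta$ outside a $\sigma$-null set the equalities of Steps 2 and 3 hold at $\zeta$ for all $a,b$, with absolutely convergent series, and $\sum_k(1+k)\bigl(|f_k(\zeta)|^2+|g_k(\zeta)|^2\bigr)<\infty$. For such $\zeta$ let $u(\lambda)=f(\lambda\zeta)$ and $v(\lambda)=g(\lambda\zeta)$; these functions belong to $H^2$. For $P=\sum_aP_a\lambda^a$ the $k$-th coefficient of $Pu$ is $\sum_aP_af_{k-a}(\zeta)$, so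
\[
\|Pu\|_{H^2}^2=\sum_{a,b}P_a\overline{P_b}\,B^f_{a,b}(\zeta),\qquad D(Pu)=\sum_{a,b}P_a\overline{P_b}\,A^f_{a,b}(\zeta)<\infty,
\]
and likewise for $v$ and $g$. Hence $\|Pu\|_{H^2}=\|Pv\|_{H^2}$ and $D(Pu)=D(Pv)<\infty$ for all $P$. Some $f_{k_0}$ is not identically zero, and a nonzero homogeneous polynomial is nonzero $\sigma$-a.e., so $u\ne0$ for a.e.\ $\zeta$. By Proposition~\ref{prop:disc}, for a.e.\ $\zeta$ there is a unimodular $c(\zeta)$ with $v=c(\zeta)u$, that is, $g_k(\zeta)=c(\zeta)f_k(\zeta)$ for all $k$. Lemma~\ref{lem:glue} now gives $g=cf$.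
\end{proof}

\section{Proof of Theorems \ref{thm:A} and \ref{thm:B}}\label{sec:proofs}

\paragraph{The case $\nu\ne n$.} By Section~1 it is enough to prove (1). Let $f,g\in H_\nu$ with $\|pf\|_\nu=\|pg\|_\nu$ for all $p$.

If $\nu>n$, this is Lemma~\ref{lem:bergman}.

If $0<\nu<n$ and $n-\nu$ is not an integer, none of the numbers $n-\nu-j$, $j\ge0$, is zero. We iterate \eqref{eq:raise}, say $L$ times, until $\nu+L>n$, and apply Lemma~\ref{lem:bergman} with the weight $\nu+L$.

If $0<\nu<n$ and $n-\nu$ is an integer, then $\nu$ is a positive integer, so $n\ge2$ and $\nu\le n-1$. We iterate \eqref{eq:raise} exactly $n-1-\nu$ times; the weights at which it is applied are $\nu,\dots,n-2$ (none if $\nu=n-1$), all different from $n$. The result is $\|pf\|_{n-1}=\|pg\|_{n-1}$ for all $p$, with $f,g\in H_\nu\subseteq H_{n-1}$, and Proposition~\ref{prop:key} gives $g=cf$. The case $\nu=1$, $n\ge2$ is Theorem~\ref{thm:A}. \qed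

\paragraph{Failure for $\nu=n$.} The norm of $H_n$ is the $L^2(\sigma)$ norm of boundary values. Take a nonconstant inner function $\theta$ on $\mathbb B^n$, that is, a bounded holomorphic function with $|\theta|=1$ a.e.\ on the sphere: $\theta=z$ if $n=1$, while for $n\ge2$ such functions exist by theorems of A.~B.~Aleksandrov (1982) and E.~L\o w (1982). Multiplication by $\theta$ is an isometric module map on $H_n$. Hence $\mathcal S_1=\theta H_n$ and $\mathcal S_2=\theta^2H_n$ are closed submodules, and multiplication by $\theta$ is a unitary equivalence $\mathcal S_1\cong\mathcal S_2$.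

Suppose $\mathcal S_1=\mathcal S_2$ or $\mathcal S_1=H_n$. In the first case $\theta=\theta^2h$, in the second $1=\theta h$, for some $h\in H_n$; so $1=\theta h$ in both. Then $|h|=1$ a.e.\ on the sphere. Since functions in $H_n$ are Poisson integrals of their boundary values, $|h|\le1$ and $|\theta|\le1$ in $\mathbb B^n$. With $\theta h=1$ this forces $|\theta|\equiv1$ in $\mathbb B^n$, so $\theta$ is constant, a contradiction. Thus $\mathcal S_1\ne\mathcal S_2$ and $\mathcal S_1$ is proper, and so is $\mathcal S_2\subseteq\mathcal S_1$. This refutes (3), and since (1)$\,\Rightarrow\,$(2)$\,\Rightarrow\,$(3), also (1) and (2). \qed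

\section{Vector-valued functions}

In the scalar case the differences of the weights $w_k$ were used to extract information from the norms. For vector-valued functions the same differences can be made to cancel.

For $n=2$, for instance, the weights of $H^2_2$ are $w_k=k+1$, and their second differences vanish. Compare
\[
F=\bigl(1,\;z_1^2,\;\sqrt2\,z_1z_2,\;z_2^2\bigr),\qquad G=\bigl(\sqrt2\,z_1,\;\sqrt2\,z_2,\;0,\;0\bigr).
\]
On the sphere $|z_1|^2+|z_2|^2=1$ and $|z_1^2|^2+2|z_1z_2|^2+|z_2^2|^2=1$, so by \eqref{eq:norm}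
\[
\|pF\|^2-\|pG\|^2=\sum_k\bigl(w_k+w_{k+2}-2w_{k+1}\bigr)\|p_k\|_\sigma^2=0 .
\]
The general construction is the same with $n$-th differences.

\begin{proof}[Proof of Proposition~\ref{prop:C}]
Let $Z_j$ be the vector with entries $(j!/\alpha!)^{1/2}z^\alpha$, $|\alpha|=j$. On the sphere $\sum_{|\alpha|=j}\frac{j!}{\alpha!}|z^\alpha|^2=|z|^{2j}=1$. By \eqref{eq:norm} with $\nu=1$, in $H^2_n$,
\[
\|pZ_j\|^2=\sum_kw_{k+j}\|p_k\|_\sigma^2,\qquad w_k=\frac{(n)_k}{k!}=\binom{n+k-1}{n-1}.
\]
As $w_k$ is a polynomial in $k$ of degree $n-1$, its $n$-th differences vanish: $\sum_{j=0}^n(-1)^j\binom njw_{k+j}=0$. Put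
\[
F=\bigoplus_{j\ \mathrm{even},\;j\le n}\binom nj^{1/2}Z_j,\qquad G=\bigoplus_{j\ \mathrm{odd},\;j\le n}\binom nj^{1/2}Z_j,
\]
padded with zeros to have values in a common $\mathbb C^r$. Then $\|pF\|^2-\|pG\|^2=\sum_k\bigl(\sum_j(-1)^j\binom njw_{k+j}\bigr)\|p_k\|_\sigma^2=0$ for all polynomials $p$. So $pF\mapsto pG$ is well defined and isometric, and extends to a unitary $[F]\to[G]$ that commutes with multiplication by polynomials. If $G=WF$ with a constant matrix $W$, then the entries of $G$, each zero or homogeneous of odd degree, would be linear combinations of homogeneous polynomials of even degrees. This forces $G=0$, but $G$ contains the nonzero entries of $\sqrt n\,Z_1$.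
\end{proof}

\begin{thebibliography}{9}
\bibitem{CM} Cowen and MacCluer, \emph{Composition Operators on Spaces of Analytic Functions}.
\bibitem{Sarkar} Jaydeb Sarkar, ``Applications of Hilbert Module Approach to Multivariable Operator Theory'', arXiv:1409.7832 (2014).
\end{thebibliography}

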